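# Maps from the Hermitian curve to $y^{q^2}-y=z^{(q^n+1)/(q+1)}$

## 1. A telescoping sum over $\mathbb F_{64}$

Start in characteristic $2$ with the curve $Y^8+Y=X^9$ over $\mathbb F_{64}$ and look for curves that it maps to. The right-hand side is a cube, $X^9=(X^3)^3$. The left-hand side telescopes: with $\beta=Y+Y^2+Y^4$ we get
$$\beta^2+\beta=(Y^2+Y^4+Y^8)+(Y+Y^2+Y^4)=Y^8+Y .$$
So $y=\beta(Y)$, $z=X^3$ satisfy $y^2+y=z^3$, and we have a covering of the elliptic curve $y^2+y=z^3$.

Now change one exponent: the target is $y^4+y=z^3$, still over $\mathbb F_{64}$. Try the same shape, $z=\alpha X^3$ with a constant $\alpha\ne 0$, and $y=\beta(Y)$ a polynomial in $Y$. We need $\beta^4+\beta=c(Y^8+Y)$ with $c=\alpha^3\neq0$. Comparing degrees gives $\deg\beta=2$, say $\beta=a_0+\gamma_0Y+\gamma_1Y^2$, and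
$$\beta^4+\beta=\gamma_1^4Y^8+\gamma_0^4Y^4+\gamma_1Y^2+\gamma_0Y+(a_0^4+a_0).$$
The coefficient of $Y$ forces $\gamma_0=c\ne0$; the coefficient of $Y^4$ forces $\gamma_0=0$. No map of this shape exists. The reason is that in the chain $Y\to Y^4\to Y^{16}\to\cdots$ the exponent $8$ is jumped over, so the sum cannot telescope.

The same happens in characteristic $3$. Take $Y^{27}+Y=X^{28}$ over $\mathbb F_{3^6}$ and the target $y^9-y=z^7$. Since $28=4\cdot7$, try $z=\alpha X^4$, $y=\beta(Y)$, so that $\beta^9-\beta=c(Y^{27}+Y)$ with $c=\alpha^7\ne0$. Then $\deg\beta=3$. If $\gamma$ is the coefficient of $Y$ in $\beta$, the coefficient of $Y$ on the left is $-\gamma$ and that of $Y^9$ is $\gamma^9$. Hence $-\gamma=c\neq 0$ and $\gamma^9=0$, a contradiction.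

We have only excluded maps of one shape. Maps of another shape may exist, and the first failure is a warning: as quoted in the next section, $y^4+y=z^3$ *is* covered by $Y^8+Y=X^9$ over $\mathbb F_{64}$. So the failure of the recipe decides nothing by itself. What about $y^9-y=z^7$, and the whole family it belongs to?

## 2. Hermitian curves, subcovers, and the results

A *curve* is projective, nonsingular and geometrically irreducible; an affine equation stands for its nonsingular projective model. Let $p$ be a prime, $Q=p^N$, $F=\mathbb F_{Q^2}$, $k=\overline F$.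

**Definition (Hermitian curve).** $\mathcal H$ is the curve $Y^Q+Y=X^{Q+1}$ over $F$, or in $\mathbb P^2$
$$Y^QW+YW^Q=X^{Q+1}.$$
The partial derivatives of $X^{Q+1}-Y^QW-YW^Q$ are $X^Q$, $-W^Q$, $-Y^Q$ and have no common zero. So $\mathcal H$ is a smooth plane curve of degree $Q+1$, of genus $\frac12Q(Q-1)$, and $2g(\mathcal H)-2=(Q+1)(Q-2)$. When $Q=q^n$ we write $\mathcal H_n$.

**Definition (maximal).** A curve $\mathcal C$ over $F$ of genus $g$ is $F$-maximal if $|\mathcal C(F)|=Q^2+1+2gQ$, the upper Hasse–Weil bound. For example, $\mathcal H$ is maximal: for $X\in F$ the value $X^{Q+1}$ lies in $\mathbb F_Q$, and the trace $Y\mapsto Y^Q+Y$ from $F$ onto $\mathbb F_Q$ takes each value $Q$ times. With the one point at infinity this gives $Q^3+1=Q^2+1+Q(Q-1)Q$ points.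

**Definition (subcover).** A curve $\mathcal Y$ over $F$ is a subcover of $\mathcal H$ if there is a non-constant morphism $\mathcal H\to\mathcal Y$ over $F$. It is a Galois subcover if the morphism can be taken to be a Galois covering.

For a prime power $q$ and odd $n\ge3$ let
$$\mathcal X_n:\quad y^{q^2}-y=z^{m},\qquad m=\frac{q^n+1}{q+1},$$
over $\mathbb F_{q^{2n}}$. This is the second equation in the definition of the generalized Giulietti–Korchmáros curve, and $\mathcal X_n$ is known to be $\mathbb F_{q^{2n}}$-maximal. The curves of Section 1 are $\mathcal X_3$ for $q=2$ and $q=3$. Two further facts are known: for $q=2$ and every odd $n\geq 3$, $\mathcal X_n$ is covered by $\mathcal H_n$ over $\mathbb F_{2^{2n}}$; and for $q=3$, $n=3$, $\mathcal X_3$ is not a *Galois* subcover of $\mathcal H_3$. The question, left open in Iwan Duursma and Kit-Ho Mak, "On maximal curves which are not Galois subcovers of the Hermitian curve", arXiv:1012.2068 (2010), is: for which $q\ge3$ and odd $n\geq 3$ is $\mathcal X_n$ a subcover of $\mathcal H_n$?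 The answer is never.

**Theorem 1.** Let $q\ge3$ be a prime power and $n\ge3$ odd. There is no non-constant morphism $\mathcal H_n\to\mathcal X_n$ over $\mathbb F_{q^{2n}}$. There is also none over $\overline{\mathbb F}_q$.

It comes from a classification for a larger family of targets.

**Definition (additive polynomial).** A polynomial is additive if it has the form $f(y)=\sum_i f_iy^{p^i}$. Then $f(y+y')=f(y)+f(y')$. Conversely this identity implies the form: differentiating in $y'$ at $y'=0$ shows that $f'$ is constant, so $f=f_0y+g(y^p)$ with $g$ again satisfying the identity, and one inducts on the degree. As $f'=f_0$, an additive $f$ is separable exactly when $f_0\ne0$. Examples are $y^9-y$ for $p=3$ and $Y+Y^2+Y^4$ for $p=2$.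

From now on $f\in F[y]$ is a separable additive polynomial of degree $\rho=p^r$ with $1<\rho\le Q$; $M\ge2$ divides $Q+1$; $u=(Q+1)/M$; and
$$\mathcal Y:\ f(y)=z^M,\qquad 2g:=2g(\mathcal Y)=(\rho-1)(M-1)$$
(the genus is computed in Section 5). Both $u$ and $M$ divide $Q+1$, so they are prime to $p$.

**Theorem 2.** Assume one of

* (a) $g\ge Q$;
* (b) $u\ge3$, $M\ge4$, $4g\ge3Q-1$ and $4g+\rho\ge4Q-4$.

Then the following are equivalent:

1. $\mathcal Y$ is a subcover of $\mathcal H$ over $F$;
2. $\mathcal Y$ is a Galois subcover of $\mathcal H$ over $F$;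
3. there are an additive $\beta\in F[Y]$ and $\alpha_0\in F^*$ with $f(\beta(Y))=\alpha_0^M(Y^Q+Y)$.

Moreover, every separable covering $\mathcal H\to\mathcal Y$ over $F$ is, up to an automorphism of $\mathcal H$ over $F$, of the form $(X,Y)\mapsto(y,z)=(\beta(Y)+a_0,\ \alpha_0X^u)$ with $\beta,\alpha_0$ as in 3 and $f(a_0)=0$. In particular it is Galois of degree $uQ/\rho$.

So under a genus hypothesis, the recipe of Section 1 is the only one.

**Corollary 3.** Let $f=y^\rho-y$ and assume (a) or (b). Then $\mathcal Y$ is a subcover of $\mathcal H$ over $F$ if and only if $Q$ is a power of $\rho$ and ($p=2$ or $u$ is even).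

**Corollary 4.** Let $n\ge3$ be odd and let $s\ge1$ divide $m=\frac{q^n+1}{q+1}$, with $2s\le q-2$. Then the $\mathbb F_{q^{2n}}$-maximal curve $y^{q^2}-y=z^{m/s}$ is not a subcover of $\mathcal H_n$.

## 3. What genus, Jacobians and groups leave undecided

Take $q=3$, $n=3$: $Q=27$, $\rho=9$, $M=7$, $u=4$, and $2g=8\cdot6=48$.

The Riemann–Hurwitz formula for a separable covering of degree $d$ gives $2g(\mathcal H)-2\ge d(2g-2)$, here $28\cdot25=700\ge46d$, so $d\le15$. This bounds the degree but excludes nothing. Point counts exclude nothing either, because both curves are maximal. The Jacobian does not help: Frobenius has characteristic polynomial $(t+Q)^{2g(\mathcal X_n)}$ on one Jacobian and $(t+Q)^{2g(\mathcal H_n)}$ on the other. The first polynomial divides the second, so by Tate's theorem the Jacobian of $\mathcal X_n$ is isogenous over $F$ to an abelian subvariety of that of $\mathcal H_n$.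

If the covering is Galois, there is a group to work with: $\mathcal Y=\mathcal H/G$ with $G$ a subgroup of order $d$ of the automorphism group of $\mathcal H$ over $F$, and in our example only orders up to $15$ matter. This is exactly where the approach ends for a general covering: a non-Galois $\varphi$ provides no subgroup, and there is nothing to enumerate. And without a group we have no reason to believe that $y$ and $z$ pull back to polynomials in $X$ and $Y$ of small degree, which is what made the computation in Section 1 possible.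

The way out is to use the plane. A function on $\mathcal H$ is a quotient of two forms, but the forms are determined only modulo the equation of $\mathcal H$, which has degree $Q+1$. If all forms in sight had degree so small that even *products of two* have degree at most $Q$, every relation between functions on $\mathcal H$ would be a relation between polynomials, and unique factorization in $k[X,Y,W]$ would become available. The Hermitian curve makes this possible: its tangent lines cut divisors $QT+\mathrm{Fr}(T)$, so a Frobenius-stable divisor $D$ of degree $d$ has $(Q+1)D$ cut out by a product of $d$ lines. Multiplying by this product turns every function on $\mathcal Y$ with poles at most $(Q+1)P_\infty$ into a form of degree only $d$. What must be shown is $2d\le Q$, and the genus hypotheses are there for that. In the example we need $d\le13$, while Riemann–Hurwitz gave $15$; this small discrepancy is why case (b) exists.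

## 4. Tangent lines of the Hermitian curve

Let $\mathrm{Fr}$ be the $Q^2$-Frobenius on $\mathcal H(k)$. For a form $G$ not vanishing on $\mathcal H$, let $\operatorname{div}(G)$ be the divisor it cuts on $\mathcal H$, of degree $(Q+1)\deg G$. Write $T_\infty=(0:1:0)$, the only point of $\mathcal H$ with $W=0$.

**Fact 1.** For each $T\in\mathcal H(k)$ there is a line $\ell_T$ with $\operatorname{div}(\ell_T)=QT+\mathrm{Fr}(T)$.

*Proof.* For $T=T_\infty$ take $W$: on $W=0$ the equation becomes $X^{Q+1}=0$, so $\operatorname{div}(W)=(Q+1)T_\infty$. For $T=(x_0,y_0)$ take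
$$\ell_T=Y-x_0^QX+y_0^Q .$$
At $\mathrm{Fr}(T)=(x_0^{Q^2},y_0^{Q^2})$ its value is $y_0^{Q^2}-x_0^{Q+Q^2}+y_0^Q=(y_0^Q-x_0^{Q+1}+y_0)^Q=0$. On $\mathcal H$ we may replace $Y$ by $X^{Q+1}-Y^Q$:
$$\ell_T=X^{Q+1}-Y^Q-x_0^QX+y_0^Q=X(X-x_0)^Q-(Y-y_0)^Q,$$
so $\operatorname{ord}_T\ell_T\ge Q$. The total degree is $Q+1$, which settles the case $\mathrm{Fr}(T)\ne T$. If $\mathrm{Fr}(T)=T$, then $x_0=(x_0^Q)^Q$, and splitting $X=(X-x_0)+x_0$ gives
$$\ell_T=(X-x_0)^{Q+1}+\big[x_0^Q(X-x_0)-(Y-y_0)\big]^Q .$$
The bracket is $x_0^QX-Y+(y_0-x_0^{Q+1})=x_0^QX-Y-y_0^Q=-\ell_T$. So $\ell_T=(X-x_0)^{Q+1}+(-\ell_T)^Q$. The second term has order at least $Q^2\ge Q+1$ at $T$, hence $\operatorname{ord}_T\ell_T\ge Q+1$, and equality holds by degree. $\square$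

For $Q=2$ and $T=(0,0)$ this says that $Y=0$ meets $Y^2+Y=X^3$ three times at the origin. In general $\ell_T$ is the tangent line at $T$, and $T$ is the only point at which $\ell_T$ has order $\ge Q$. So distinct points have distinct, hence non-associate, $\ell_T$.

**Fact 2.** Let $G_0\ne 0$ be a form of degree $\delta\le Q$ and $w\in k(\mathcal H)^*$ with $\operatorname{div}(w)+\operatorname{div}(G_0)\ge0$. Then there is a unique form $G$ of degree $\delta$ with $G|_{\mathcal H}=w\,G_0|_{\mathcal H}$. It is defined over $F$ if $w$ and $G_0$ are.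

*Proof.* The product $w\,G_0|_{\mathcal H}$ is a global section of $\mathcal O_{\mathcal H}(\delta)$. From
$$0\to\mathcal O_{\mathbb P^2}(\delta-Q-1)\to\mathcal O_{\mathbb P^2}(\delta)\to\mathcal O_{\mathcal H}(\delta)\to0$$
and $H^1(\mathbb P^2,\mathcal O(\delta-Q-1))=0$ it is the restriction of a form of degree $\delta$. A nonzero form vanishing on $\mathcal H$ is divisible by the equation of degree $Q+1>\delta$, so the form is unique. If $w$ and $G_0$ are defined over $F$, every Galois conjugate of $G$ over $F$ has the same property, so equals $G$. $\square$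

**Fact 3.** Let $G\ne0$ be a form of degree $\delta\le Q-1$ and $T\in\mathcal H(k)$. If $\ell_T\nmid G$, then $\operatorname{ord}_T(G)\le\delta$. Hence for any such $G$, divisible by $\ell_T$ or not, $\operatorname{ord}_T(G)<Q$ implies $\operatorname{ord}_T(G)\le\delta$.

*Proof.* Take affine coordinates $(s,v)$ with origin $T$ and $v=\ell_T$. Then $G=\gamma(s)+v(\cdots)$ with $\gamma\ne0$, because $\ell_T\nmid G$, and $\deg\gamma\le\delta<Q$. On $\mathcal H$ the function $s$ is a local parameter at $T$, since the line $s=0$ passes through $T$ and is not the tangent, and $\operatorname{ord}_Tv\ge Q$. So $\operatorname{ord}_TG=\operatorname{ord}_0\gamma\le\delta$. If $\ell_T\mid G$, then $\operatorname{ord}_TG\ge Q$. $\square$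

For instance let $Q=8$, $T=(0,0)$, $\delta=2$. There $X$ has order $1$ and $Y=\ell_T$ has order $9$, so $1,X,X^2,Y,XY,Y^2$ have orders $0,1,2,9,10,18$. These are distinct, so every conic has one of these orders at $T$; the orders $3,\dots,7$ never occur. Fact 3 is this gap.

**Fact 4.** The automorphisms of $\mathcal H$ over $F$ act transitively on $\mathcal H(F)$.

*Proof.* For $\delta,\varepsilon\in F$ with $\varepsilon^Q+\varepsilon=\delta^{Q+1}$, the map
$$\sigma_{\delta,\varepsilon}:(X,Y)\mapsto(X+\delta,\ Y+\delta^QX+\varepsilon)$$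
preserves $\mathcal H$: using $\delta^{Q^2}=\delta$, on $\mathcal H$ we have
$$(Y+\delta^QX+\varepsilon)^Q+(Y+\delta^QX+\varepsilon)=X^{Q+1}+\delta X^Q+\delta^QX+\delta^{Q+1}=(X+\delta)^{Q+1}.$$
It is an invertible linear substitution, and it sends $(0,0)$ to $(\delta,\varepsilon)$, which is an arbitrary affine point of $\mathcal H(F)$. The exchange $(X:Y:W)\mapsto(X:W:Y)$ preserves the homogeneous equation and exchanges $(0:0:1)$ with $T_\infty$. $\square$

## 5. The divisors of $y$ and $z$ on $f(y)=z^M$

As $M$ is prime to $p$, $\mathcal Y\to\mathbb P^1_y$ is a Kummer covering of degree $M$. The polynomial $f(y)$ has $\rho$ simple roots $a$, and a pole of order $\rho$, prime to $M$, at $\infty$. So the covering is totally ramified exactly at these $\rho+1$ points. Let $P_a$ and $P_\infty$ be the points above them; $P_\infty$ is rational over $F$. Total ramification shows that $\mathcal Y$ is geometrically irreducible, and Riemann–Hurwitz gives $2g-2=-2M+(\rho+1)(M-1)$, that is, $2g=(\rho-1)(M-1)$. Moreover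
$$\operatorname{div}(y-a)=MP_a-MP_\infty,\qquad \operatorname{div}(z)=\sum_aP_a-\rho P_\infty. \tag{1}$$

We record two numerical consequences of the hypotheses. In case (a) $2g\ge2Q$, and in case (b) $2g\ge\frac{3Q-1}2\ge Q$. So $(\rho-1)(M-1)\ge Q$, whence $M-1\ge Q/(\rho-1)$ and
$$M-1>Q/\rho. \tag{2}$$
Also
$$M\ge4. \tag{3}$$
In case (b) this is assumed; in case (a), $(\rho-1)(M-1)\ge2Q$ and $\rho-1\le Q-1$ give $M-1>2$.

**Proof of $3\Rightarrow2\Rightarrow1$ in Theorem 2.** The second implication is trivial. For the first, suppose $f\circ\beta=\alpha_0^M(Y^Q+Y)$. On $\mathcal H$,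
$$f(\beta(Y))=\alpha_0^MX^{Q+1}=(\alpha_0X^u)^M,$$
so $(X,Y)\mapsto(\beta(Y),\alpha_0X^u)$ is a morphism $\mathcal H\to\mathcal Y$. To find its degree, note that the line $X=0$ meets $\mathcal H$ in $T_\infty$ and the $Q$ distinct points $(0,y_0)$ with $y_0^Q+y_0=0$, each once. So the function $X/W$ has polar divisor $(Q+1)T_\infty-T_\infty=QT_\infty$, and $\alpha_0X^u$ has polar degree $uQ$. On $\mathcal Y$, $z$ has polar degree $\rho$. The degree is therefore $uQ/\rho$.

For $\zeta^u=1$ and $\beta(a)=0$ consider $(X,Y)\mapsto(\zeta X,Y+a)$. Here $\zeta^{Q+1}=1$, so $\zeta\in F$. From $0=f(\beta(a))=\alpha_0^M(a^Q+a)$ we get $a^Q=-a$, so $a^{Q^2}=a$ and $a\in F$. So these maps are automorphisms of $\mathcal H$ over $F$, and they fix $\beta(Y)$ and $\alpha_0X^u$. There are $u$ choices of $\zeta$ because $p\nmid u$. The constant derivative of $f\circ\beta$ is $f'(0)\beta'(0)=\alpha_0^M\ne0$, so $\beta$ is separable and has $\deg\beta=Q/\rho$ roots. The group has order $uQ/\rho$, the degree of the covering, which is therefore Galois.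 $\square$

The remaining implication $1\Rightarrow3$, with the classification, occupies Sections 6 to 8.

## 6. Turning functions into forms of degree $d$ with $2d\le Q$

Let $\varphi:\mathcal H\to\mathcal Y$ be non-constant over $F$.

**Step 0: reduction to separable coverings.** This step makes Riemann–Hurwitz available. Put $K=F(\mathcal H)$, and let $E$ be the separable closure of $F(\mathcal Y)$ in $K$. Then $K/E$ is purely inseparable, of degree $p^j$ say, so $K^{p^j}\subseteq E$. As $F$ is perfect, $[K:K^{p^j}]=p^j$, hence $E=K^{p^j}=F(X^{p^j},Y^{p^j})$. The equation of $\mathcal H$ has coefficients in $\mathbb F_p$, so $X^{p^j},Y^{p^j}$ satisfy it too, and $E\cong K$ over $F$. So $F(\mathcal Y)\subseteq E$ is a separable covering $\mathcal H\to\mathcal Y$ over $F$. We replace $\varphi$ by it.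

Let $d=\deg\varphi$ and $D_\infty=\varphi^*P_\infty=\sum e_TT$, where $e_T$ denotes the ramification index of $\varphi$ at $T$. As $P_\infty$ and $\varphi$ are defined over $F$, $\mathrm{Fr}(D_\infty)=D_\infty$. Put
$$F_\infty=\prod_T\ell_T^{e_T},\qquad \deg F_\infty=d,\qquad \operatorname{div}(F_\infty)=QD_\infty+\mathrm{Fr}(D_\infty)=(Q+1)D_\infty. \tag{4}$$
Frobenius conjugation sends $\ell_T$ to a multiple of $\ell_{\mathrm{Fr}(T)}$, so it sends $F_\infty$ to a multiple of itself; after scaling one coefficient to $1$, $F_\infty$ is defined over $F$. From now on we write $w$ also for $\varphi^*w$. By Fact 2 and (4),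
$$\text{if } d\le Q\text{ and }w\in L((Q+1)P_\infty),\ w\neq 0,\text{ then a unique form of degree }d\text{ restricts to }F_\infty w. \tag{5}$$
By (1), this applies to $y^i$ for $iM\le Q+1$, that is $i\le u$, and to $z^j$ for $j\rho\le Q$.

A case to keep in mind is $y^{27}+y=z^7$ with $Q=27$, where $(X,Y)\mapsto(Y,X^4)$ is a covering of degree $4=u$ and $2g=26\cdot6=156$, so (a) holds. Only $T_\infty$ lies above $P_\infty$, so $F_\infty=W^4$. The forms belonging to $y^i$ are $Y^iW^{4-i}$ for $0\le i\le 4$, and the form belonging to $z$ is $X^4$.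

**Step 1: $2d\le Q$.** This is what will turn relations on $\mathcal H$ into relations in $k[X,Y,W]$. Riemann–Hurwitz gives
$$(Q+1)(Q-2)\ge d(2g-2). \tag{6}$$

*Case (a).* Here $2g-2\ge2Q-2$, so $d\le(Q+1)\frac{Q-2}{2Q-2}<\frac{Q+1}2$, that is, $2d\le Q$.

*Case (b).* Here $g$ may be slightly smaller than $Q$. In the example $Q=27$, $g=24$, (6) gives only $d\le15$. We first use the rough bound to find extra ramification, and then apply Riemann–Hurwitz again with it.

We have $Q+1=uM\ge12$. From $4g\ge3Q-1$ we get $2g-2\ge\frac{3Q-5}2>\frac32(Q-2)$, so (6) gives $d<\frac23(Q+1)\le Q-1$, the last inequality because $Q\ge5$. As $u\ge3$,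
$$d<\tfrac23(Q+1)\le(Q+1)\Big(1-\frac1u\Big)=Q+1-M<Q. \tag{7}$$

I claim that $e_T\ge2$ for every point $T$ above $P_\infty$ or above some $P_a$. Suppose $e_T=1$. If $T$ lies above $P_a$, consider the form of degree $d$ restricting to $F_\infty(y-a)^{u-1}$, which exists by (5) since $(u-1)M\le Q+1$. At $T$ the form $F_\infty$ has order $0$ and $y-a$ has order $M$, so this form has order $(u-1)M=Q+1-M$. If $T$ lies above $P_\infty$, consider the form restricting to $F_\infty y$. At $T$ it has order $(Q+1)-M$. In both cases a form of degree $d\le Q-1$ has order at $T$ strictly between $d$ and $Q$, by (7). This contradicts Fact 3.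

So over the $\rho+1$ points $P_\infty,P_a$ every $e_T$ is at least $2$, and $e_T-1\ge e_T/2$. The different of $\varphi$ has degree at least $\sum(e_T-1)\ge\sum e_T/2=(\rho+1)d/2$, the sums being over the points above these $\rho+1$ points. Riemann–Hurwitz becomes
$$(Q+1)(Q-2)\ge d\Big(2g-2+\frac{\rho+1}2\Big)=d\,\frac{4g+\rho-3}2\ge d\Big(2Q-\frac72\Big),$$
by $4g+\rho\ge4Q-4$. Since $2(Q-2)<2Q-\frac72$, we get $d<\frac{Q+1}2$, so $2d\le Q$. In the example: $700\ge51d$, so $d\le13$ and $2d\le26\le27$.

## 7. Powers of $y$ and of $z$ as rational functions on the plane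

**Step 2: $u$ divides $e_T$ for all $T\in\operatorname{supp}D_\infty$.** The purpose is to show that $F_\infty$ is a $u$-th power, using that $u$ powers of $y$ fit under the pole bound. For $0\le i\le u$ let $G_i$ be the form of degree $d$ over $F$ restricting to $F_\infty y^i$, so $G_0=F_\infty$. For $i+j\le u$ the form $G_iG_j-G_{i+j}G_0$ vanishes on $\mathcal H$ and has degree $2d\le Q$, so it is zero. By induction
$$\frac{G_u}{G_0}=\Big(\frac{G_1}{G_0}\Big)^u$$
as rational functions on $\mathbb P^2$. Write $G_1/G_0=B_0/B_\infty$ with coprime forms over $F$. Then $G_uB_\infty^u=G_0B_0^u$, so $G_0=CB_\infty^u$ and $G_u=CB_0^u$ for some form $C$. On $\mathcal H$ we have $\operatorname{div}(G_0)=(Q+1)D_\infty$, and since $uM=Q+1$,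
$$\operatorname{div}(G_u)=(Q+1)D_\infty+uM(\varphi^*P_0-D_\infty)=(Q+1)\varphi^*P_0,$$
where $P_0$ is the point $P_a$ with $a=0$. These divisors have disjoint supports, whereas a non-constant $C$ would vanish at some point of $\mathcal H$. So $C$ is constant:
$$F_\infty=C\,B_\infty^u. \tag{8}$$
The $\ell_T$ are pairwise non-associate irreducible forms, so unique factorization gives $u\mid e_T$.

**Step 3: exactly one point lies above $P_\infty$.** Now we play the same game with $z$; the pole order $\rho$ of $z$ is a power of $p$ dividing $Q$, and this gives a congruence. For $0\le j\le Q/\rho$ let $Z_j$ be the form of degree $d$ over $F$ restricting to $F_\infty z^j$, so $Z_0=F_\infty$. As before $Z_iZ_j=Z_{i+j}Z_0$ for $i+j\le Q/\rho$. Write $Z_1/Z_0=A/A'$ with coprime forms $A,A'$ over $F$ of common degree $h$. Then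
$$Z_{Q/\rho}\,A'^{\,Q/\rho}=A^{Q/\rho}F_\infty ,$$
so $A'^{\,Q/\rho}\mid F_\infty$. Comparing degrees and using $2d\le Q$,
$$h\le\frac{d\rho}Q\le\frac\rho2<\rho,\qquad h\le\frac Q2\le Q-1. \tag{9}$$
Moreover $A'$ is a constant times $\prod\ell_T^{a_T}$ over $T\in\operatorname{supp}D_\infty$, with $\sum a_T=h$. As $A'$ is defined over $F$, $a_{\mathrm{Fr}(T)}=a_T$, so $\operatorname{div}(A')=(Q+1)\sum a_TT$.

Let $T\in\operatorname{supp}D_\infty$. On $\mathcal H$, $z=A/A'$ has order $-\rho e_T<0$ at $T$, so $A'$ vanishes at $T$ and $a_T>0$. Thus $\ell_T\mid A'$, hence $\ell_T\nmid A$, and $i_T:=\operatorname{ord}_T(A)\le h$ by Fact 3 (applicable by (9)). Comparing orders,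
$$(Q+1)a_T-\rho e_T=i_T .$$
As $\rho\mid Q$, $a_T\equiv i_T\pmod\rho$. Both numbers lie between $0$ and $h<\rho$, so $a_T=i_T$ and
$$e_T=a_T\,\frac Q\rho .$$
Summing over $T$, $d=hQ/\rho$. By Step 2 and $\gcd(u,p)=1$, $u\mid a_T$. So $h=\sum a_T=tu$ with $t\ge1$, and since each $a_T\ge u$, at most $t$ points lie above $P_\infty$.

It remains to exclude $t\ge2$. Suppose $t\geq 2$. Then $\rho\ge2h\ge4$ by (9), and $M\ge4$ by (3). Also $(\rho,M)\ne(4,4)$ because $p\nmid M$. Hence $(\rho-2)(M-2)\ge6$. On the other hand $d=hQ/\rho\ge\frac{2uQ}\rho=\frac{2Q(Q+1)}{\rho M}$, and (6) gives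
$$2Q(2g-2)\le\rho M(Q-2)<\rho MQ .$$
With $2g-2=\rho M-\rho-M-1$ this reads $2(\rho M-\rho-M-1)<\rho M$, that is, $(\rho-2)(M-2)<6$, a contradiction.

So $t=1$. There is a unique point $T$ above $P_\infty$, it satisfies $\mathrm{Fr}(T)=T$, and
$$h=a_T=u,\qquad d=e_T=uQ/\rho. \tag{10}$$
In the example $Q=27,\rho=9,u=4$, the bound $d\le13$ has become $d=12$.

**Step 4: $y$ and $z$ are polynomials of small degree.** Here we obtain what Section 3 lacked. By Fact 4, after composing $\varphi$ with an automorphism of $\mathcal H$ over $F$ we may assume $T=T_\infty$, $\ell_T=W$; Steps 1 to 3 hold for the new $\varphi$ as well. Then $F_\infty$ is $W^d$ up to a scalar, $A'$ is $W^u$ up to a scalar, and by (8) and (10) $B_\infty$ is $W^{Q/\rho}$ up to a scalar. Setting $W=1$ in $B_0/B_\infty$ and $A/A'$ we get on $\mathcal H$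
$$y=b(X,Y),\quad z=\alpha(X,Y),\qquad b,\alpha\in F[X,Y],\quad\deg b\le Q/\rho,\quad\deg\alpha=u,$$
the last degree being exact because $A$ is coprime to $W$. The polynomial $\alpha^M-f(b)$ vanishes on $\mathcal H$. Its degree is exactly $uM=Q+1$, since $\deg f(b)\le\rho\cdot Q/\rho=Q$. It is divisible by the irreducible polynomial $X^{Q+1}-Y^Q-Y$ of the same degree, so for some $c\in F^*$
$$\alpha^M-f(b)=c\,(X^{Q+1}-Y^Q-Y)\quad\text{in }F[X,Y]. \tag{11}$$

## 8. Solving $\alpha^M-f(b)=c\,(X^{Q+1}-Y^Q-Y)$

**Step 5: $\alpha$ is a $u$-th power of a linear polynomial in $X$.** We determine $\alpha$ by differentiating (11), because derivatives almost kill the additive polynomials. Put $f_0=f'(0)\ne0$. As $f$ is additive, $\partial f(b)=f_0\,\partial b$ for each partial derivative.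

*Derivative in $Y$.* We get $M\alpha^{M-1}\alpha_Y=f_0b_Y-c$. If $\alpha_Y\ne0$, the left side has degree at least $(M-1)u=Q+1-u\ge\frac{Q+1}2$, using $u\le\frac{Q+1}2$. The right side has degree at most $Q/\rho\le Q/2$, a contradiction. So $\alpha_Y=0$. (This does not yet say $\alpha\in F[X]$: $\alpha$ could involve $Y^p$.)

*Derivative in $X$.* We get
$$M\alpha^{M-1}\alpha_X=cX^Q+f_0b_X. \tag{12}$$
The right side is nonzero because $b_X$ has degree at most $Q/\rho-1<Q$ (or is zero). Comparing degrees in $Y$, $(M-1)\deg_Y\alpha\le Q/\rho-1$, and $\deg_Y\alpha\ge1$ would contradict (2). So $\alpha\in F[X]$, of degree $u\ge1$, and (12) shows $b_X\in F[X]$.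

Let $\delta\in k$ be a root of $\alpha$. Then $(X-\delta)^{M-1}$ divides
$$cX^Q+f_0b_X=c(X-\delta)^Q+\big(c\delta^Q+f_0b_X\big).$$
Since $M-1\le Q$, it divides $c\delta^Q+f_0b_X$. This polynomial has degree at most $Q/\rho-1$, and is constant if $Q/\rho=1$; in either case its degree is less than $M-1$, by (2). So it is zero, and (12) becomes
$$M\alpha^{M-1}\alpha_X=c(X-\delta)^Q .$$
Hence $\delta$ is the only root of $\alpha$, and $\alpha=\alpha_0(X-\delta)^u$ with $\alpha_0\in F^*$. The coefficient of $X^{u-1}$ is $-u\delta\alpha_0\in F$, and $p\nmid u$, so $\delta\in F$. Comparing coefficients of $X^{Q+1}$ in (11), where $f(b)$ does not contribute, $c=\alpha_0^M$. Now (11) reads $f(b)=c\big[(X-\delta)^{Q+1}-X^{Q+1}+Y^Q+Y\big]$, that is,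
$$f(b)=c\,\big[Y^Q+Y-\delta X^Q-\delta^QX+\delta^{Q+1}\big]. \tag{13}$$

**Step 6: condition 3.** We read off $\beta$ from (13). Set $\beta(Y)=b(0,Y)-b(0,0)\in F[Y]$. Putting $X=0$ in (13) and subtracting the value at $Y=0$,
$$f(\beta(Y))=c(Y^Q+Y)=\alpha_0^M(Y^Q+Y).$$
To see that $\beta$ is additive, let $E=\beta(Y+Y')-\beta(Y)-\beta(Y')$. By additivity of $f$ and of $Y^Q+Y$, $f(E)=0$. As $f(E)$ is a nonzero constant times $\prod_a(E-a)$ over the roots $a$ of $f$, the polynomial $E$ is a constant. At $Y=Y'=0$ it is $-\beta(0)=0$. So $E=0$ and $\beta$ is additive. This proves $1\Rightarrow3$.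

**Step 7: the form of every separable covering.** It remains to bring the whole covering, not only $\beta$, into normal form. Choose $\varepsilon\in F$ with $\varepsilon^Q+\varepsilon=\delta^{Q+1}$, which is possible since $\delta^{Q+1}\in\mathbb F_Q$ and the trace is surjective. Let $\sigma=\sigma_{\delta,\varepsilon}$ be the automorphism of Fact 4. Then $\alpha\circ\sigma=\alpha_0X^u$. Substituting in (13), $f(b\circ\sigma)$ equals $c$ times
$$Y^Q+Y+\delta X^Q+\delta^QX+\delta^{Q+1}-\delta(X^Q+\delta^Q)-\delta^Q(X+\delta)+\delta^{Q+1}=Y^Q+Y .$$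
Put $\tilde b=b\circ\sigma$. Then $f(\tilde b(X,Y)-\tilde b(0,Y))=0$, so $\tilde b(X,Y)-\tilde b(0,Y)$ is constant, as for $E$ above, and it vanishes at $X=0$. So $\tilde b$ depends on $Y$ alone: $\tilde b=\tilde\beta(Y)+a_0$ with $a_0=\tilde b(0,0)\in F$, $f(a_0)=0$, $\tilde\beta(0)=0$ and $f\circ\tilde\beta=\alpha_0^M(Y^Q+Y)$. The argument of Step 6 shows that $\tilde\beta$ is additive. So $\varphi$, composed with automorphisms of $\mathcal H$ over $F$, is $(X,Y)\mapsto(\tilde\beta(Y)+a_0,\ \alpha_0X^u)$. As $(y,z)\mapsto(y+a_0,z)$ is an automorphism of $\mathcal Y$, this covering is Galois of degree $uQ/\rho$ by the proof of $3\Rightarrow2$. Step 0 was not needed here, since the given covering was separable. Theorem 2 is proved. $\square$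

## 9. When the sum telescopes: the case $f=y^\rho-y$

**Proof of Corollary 3.** By Theorem 2 we must decide condition 3. Let $\beta$ be additive with $\beta^\rho-\beta=c(Y^Q+Y)$, $c\ne0$, and let $\gamma_i$ be the coefficient of $Y^{\rho^i}$ in $\beta$. The coefficient of $Y^{\rho^i}$ in $\beta^\rho$ is $\gamma_{i-1}^\rho$ for $i\ge1$, and that of $Y$ is $0$. So
$$-\gamma_0=c,\qquad\gamma_{i-1}^\rho-\gamma_i=\begin{cases}c&\text{if }\rho^i=Q,\\0&\text{otherwise}\end{cases}\qquad(i\ge1). \tag{14}$$

If $Q$ is not a power of $\rho$, the exceptional case never occurs, and $\gamma_i=(-c)^{\rho^i}\ne0$ for all $i$, which is impossible for a polynomial. So condition 3 fails. This is the jumped-over exponent of Section 1.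

If $Q=\rho^t$, then $\gamma_i=(-c)^{\rho^i}$ for $i<t$, $\gamma_t=(-c)^Q-c$, and $\gamma_{t+i}=\gamma_t^{\rho^i}$. So $\gamma_t=0$, that is, $(-c)^Q=c$. Conversely, if $(-c)^Q=c$, then $\beta=\sum_{i<t}(-c)^{\rho^i}Y^{\rho^i}$ satisfies $\beta^\rho-\beta=(-c)^QY^Q+cY=c(Y^Q+Y)$. As $c$ must also be of the form $\alpha_0^M$, condition 3 holds if and only if some $c\in(F^*)^M$ satisfies $(-c)^Q=c$. For $p=2$ take $c=1$. For $p$ odd the condition is $c^{Q-1}=-1$. It has solutions in $F^*$, for example $c=\omega^{(Q+1)/2}$ with $\omega$ a generator of $F^*$. Since $M\mid Q^2-1$, such a $c$ is an $M$-th power if and only if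
$$1=c^{(Q^2-1)/M}=(c^{Q-1})^u=(-1)^u,$$
that is, if and only if $u$ is even. $\square$

**Remark.** A genus hypothesis is needed in Theorem 2. For $q=2$ and $\mathcal X_n$ we have $\rho=4$ and $Q=2^n$ with $n$ odd, so condition 3 fails by the computation just made, which used neither (a) nor (b). Yet $\mathcal X_n$ is covered by $\mathcal H_n$ by the known result quoted in Section 2. Here $2g=3\big(\frac{Q+1}3-1\big)=Q-2$, so $g=(Q-2)/2<Q$, and $4g=2Q-4<3Q-1$: both (a) and (b) fail. For $Q=8$ inequality (6) is $54\ge4d$, so $d\le13$, far from the bound $d\le4$ that Step 1 would have to deliver.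

## 10. The curves $\mathcal X_n$ and $y^{q^2}-y=z^{m/s}$

**Proof of Theorem 1 over $\mathbb F_{q^{2n}}$.** Take $Q=q^n$, $f=y^{q^2}-y$, $\rho=q^2\le Q$, $M=m$, $u=q+1$. As $(q+1)(m-1)=Q-q$,
$$2g=(q^2-1)(m-1)=(q-1)(Q-q).$$
If $q\ge4$, then $2g-2Q=(q-3)Q-q(q-1)\ge Q-q^2+q>0$ because $Q\ge q^3$, so (a) holds. If $q=3$, then $g=Q-3$ and $Q\ge27$, so $u=4$, $M=(Q+1)/4\ge7$, $4g=4Q-12\ge3Q-1$, and $4g+\rho=4Q-12+9=4Q-3\ge4Q-4$, so (b) holds. Since $n$ is odd, $Q=q^n$ is not a power of $\rho=q^2$. By Corollary 3, $\mathcal X_n$ is not a subcover of $\mathcal H_n$ over $\mathbb F_{q^{2n}}$.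

**Proof of Theorem 1 over $k=\overline{\mathbb F}_q$.** Let $\varphi:\mathcal H_n\to\mathcal X_n$ be non-constant over $k$. We show that $\varphi$ is automatically defined over $F=\mathbb F_{q^{2n}}$, which contradicts the part already proved.

**Step 1: $\varphi$ and its conjugate agree on Jacobians.** This step is where maximality enters. Let $\varphi^\sigma$ be the conjugate of $\varphi$ under $\sigma:x\mapsto x^{Q^2}$. With the $Q^2$-Frobenius maps $\pi_{\mathcal H},\pi_{\mathcal X}$ of the two curves, $\varphi^\sigma\circ\pi_{\mathcal H}=\pi_{\mathcal X}\circ\varphi$. For a curve of genus $g$ the number of $F$-points is $Q^2+1-\sum_{i=1}^{2g}\omega_i$, with $\omega_i$ the Frobenius eigenvalues on the Jacobian and $|\omega_i|=Q$. Maximality means $\sum\omega_i=-2gQ$, so all $\omega_i=-Q$. Frobenius is semisimple on the Jacobian (Tate), so it *equals* $-Q$ there. This applies to both curves. Taking push-forwards $\varphi_*$ of divisor classes, $\varphi^\sigma_*\cdot(-Q)=(-Q)\cdot\varphi_*$. The group of homomorphisms between the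 Jacobians is torsion-free, so $\varphi^\sigma_*=\varphi_*$.

**Step 2: $\varphi^\sigma=\tau\circ\varphi$ with an automorphism $\tau$ acting trivially on the Jacobian.** Here we descend from Jacobians to curves. Fix $P_0\in\mathcal H_n(k)$. The maps $\iota(R)=[R-\varphi(P_0)]$ and $\iota'(R)=[R-\varphi^\sigma(P_0)]$ are closed embeddings of $\mathcal X_n$ in its Jacobian. For $P\in\mathcal H_n(k)$,
$$\iota(\varphi(P))=\varphi_*[P-P_0]=\varphi^\sigma_*[P-P_0]=\iota'(\varphi^\sigma(P)).$$
As $\varphi$ and $\varphi^\sigma$ are surjective, $\iota$ and $\iota'$ have the same image, and $\tau=\iota'^{-1}\circ\iota\in\operatorname{Aut}(\mathcal X_n)$ satisfies $\varphi^\sigma=\tau\circ\varphi$. Moreover $[\tau(R)-\tau(R')]=\iota'(\tau R)-\iota'(\tau R')=\iota(R)-\iota(R')=[R-R']$, so $\tau_*=\mathrm{id}$.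

**Step 3: $\tau=\mathrm{id}$.** This finishes the descent. If $\tau\ne\mathrm{id}$, the graph of $\tau$ and the diagonal are distinct irreducible curves on $\mathcal X_n\times\mathcal X_n$, so their intersection number is $\ge0$. By the Lefschetz fixed point formula and $\tau_*=\mathrm{id}$ it is $2-2g(\mathcal X_n)$. But $2g(\mathcal X_n)=(q-1)(Q-q)\ge2\cdot24$, so $g(\mathcal X_n)\ge2$ and this number is negative, a contradiction. So $\varphi^\sigma=\varphi$. As $\sigma$ topologically generates the Galois group of $k$ over $F$, $\varphi$ is defined over $F$. $\square$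

**Proof of Corollary 4.** The curve $y^{q^2}-y=z^{m/s}$ is the image of $\mathcal X_n$ under $(y,z)\mapsto(y,z^s)$, so it is maximal (Serre; Lachaud, *C. R. Acad. Sci. Paris* 305 (1987), Prop. 6). Put $Q=q^n$, $M=m/s$, which divides $Q+1$. From $2\le2s\le q-2$ we get $q\ge4$ and
$$\frac{q-1}s\ge\frac{2(q-1)}{q-2}=2+\frac2{q-2}.$$
Therefore
$$(q^2-1)(M-1)=\frac{(q-1)(Q+1)}s-(q^2-1)\ge2Q+2+\frac{2(Q+1)}{q-2}-q^2+1>2Q,$$
because $\frac{2(Q+1)}{q-2}>\frac{2q^3}{q-2}>2q^2$. In particular $M\ge2$, so $\mathcal Y$ with $f=y^{q^2}-y$, $\rho=q^2$ is one of our curves. The left side is its $2g$, so $g\ge Q$ and (a) holds. As $q^n$ with $n$ odd is not a power of $q^2$, Corollary 3 shows that the curve is not a subcover of $\mathcal H_n$. $\square$
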